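# Power series in two opposite orders and free normal subgroups

## 1. Series with well-ordered support over all coefficient modules

Let $N$ be a normal subgroup of a countable group $G$, put $\Gamma=G/N$, and write $\bar g$ for the image of $g\in G$ in $\Gamma$. Orders on groups are total and right-invariant: $\gamma<\delta$ implies $\gamma g<\delta g$. They need not be left-invariant, and this will be the main source of difficulty.

A coset $\gamma\in\Gamma$ is a subset of $G$. Let $\mathbb Q[\gamma]\subseteq\mathbb QG$ be its linear span. It is a left $\mathbb QN$-module, free of rank one on any $g\in\gamma$.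

**Definition 1.1.** Fix an order $<$ on $\Gamma$. For a right $\mathbb QN$-module $M$ and $\gamma\in\Gamma$ put $M_\gamma=M\otimes_{\mathbb QN}\mathbb Q[\gamma]$, so that $M\otimes_{\mathbb QN}\mathbb QG=\bigoplus_\gamma M_\gamma$. For $f=(f_\gamma)\in\prod_\gamma M_\gamma$ let $\mathrm{supp}\,f=\{\gamma:f_\gamma\ne0\}$. Put
$$\Phi(M)=\Big\{f\in\prod_{\gamma}M_\gamma:\ \mathrm{supp}\,f\text{ is well ordered by }<\Big\},\qquad \Phi_X(M)=\{f\in\Phi(M):\mathrm{supp}\,f\subseteq X\}\quad(X\subseteq\Gamma).$$

If $g\in\gamma$ is fixed, every element of $M_\gamma$ is $m\otimes g$ for exactly one $m\in M$. Hence $M\mapsto M_\gamma$ is exact and commutes with direct sums and products. A module map acts componentwise and does not enlarge supports, so each $\Phi_X$ is a functor from right $\mathbb QN$-modules to abelian groups. It preserves injections, and it preserves surjections (lift each component, lifting $0$ to $0$).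

The ring $\mathbb QG$ acts on $\Phi(M)$ from the right, naturally in $M$. Indeed, multiplication by $g$ carries $M_\gamma$ isomorphically onto $M_{\gamma\bar g}$, right translation preserves the order, and a finite union of well-ordered sets is well ordered. The elements of finite support form the submodule $M\otimes_{\mathbb QN}\mathbb QG\subseteq\Phi(M)$.

A natural transformation $e:\Phi_X\to\Phi_Y$ is a natural family of additive maps. We write it on the right, $f\mapsto fe$, and compose from left to right. Put $E=\mathrm{Nat}(\Phi,\Phi)$. This is a ring, and the action above is a unital ring homomorphism $\mathbb QG\to E$.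

**Example 1.2.** (a) Let $G=\langle t\rangle\cong\mathbb Z$, $N=1$, with the usual order. Then $\Phi(M)=M((t))$, and for the reversed order $\Phi(M)=M((t^{-1}))$. The element $1-t$ is invertible in both rings $E$: the inverse is $\sum_{n\ge0}t^n$ in the first case and $-\sum_{n\ge1}t^{-n}$ in the second.

(b) Let $G=\langle s\rangle\times\langle t\rangle\cong\mathbb Z^2$, $N=\langle s\rangle$, $\Gamma=\langle\bar t\rangle$. Again $1-t$ is invertible in $E$. But $s-1$ is not: if $M=\mathbb Q$ is the trivial module, then $(m\otimes1)(s-1)=ms\otimes1-m\otimes1=0$. If we shrink $N$ to $1$ and order $\mathbb Z^2$ lexicographically with $t$ dominant, then $s-1$ becomes invertible. So the choice of $N$ matters.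

A natural transformation automatically commutes with infinite sums; this is the reason for using all $M$ at once. A family $(f_i)_{i\in I}$ in $\Phi_X(M)$ is called *summable* if $\bigcup_i\mathrm{supp}\,f_i$ is well ordered and each $\gamma$ lies in only finitely many of the sets $\mathrm{supp}\,f_i$. Then $\sum f_i\in\Phi_X(M)$ is defined.

**Lemma 1.3 (strong additivity).** Let $e\in\mathrm{Nat}(\Phi_X,\Phi_Y)$ and let $(f_i)$ be summable in $\Phi_X(M)$. Then $(f_ie)$ is summable and $(\sum f_i)e=\sum f_ie$. In particular $e$ is determined by its values on the groups $M_\gamma$ ($\gamma\in X$), and even on the $(\mathbb QN)_\gamma$; so $E$ is a set.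

*Proof.* Since $(M^{(I)})_\gamma=(M_\gamma)^{(I)}$, summable families in $\Phi_X(M)$ are the same as elements $F\in\Phi_X(M^{(I)})$, by $F_\gamma=((f_i)_\gamma)_i$. The $i$-th projection $M^{(I)}\to M$ sends $F$ to $f_i$, and the sum map $M^{(I)}\to M$ sends $F$ to $\sum f_i$. By naturality for the projections, $Fe\in\Phi_Y(M^{(I)})$ corresponds to the family $(f_ie)$, which is therefore summable. By naturality for the sum map, $(\sum f_i)e=\sum f_ie$. Every $f$ is the sum of the summable family $(f_\gamma)_\gamma$, so the values on the $M_\gamma$ determine $e$. An element $m\otimes g$ of $M_\gamma$ is the image of $1\otimes g$ under the map $\mathbb QN\to M$, $1\mapsto m$, so the values on the $(\mathbb QN)_\gamma$ suffice. $\square$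

What are these functors for? They turn a one-sided inverse of a matrix into projectivity of its cokernel over the small ring $\mathbb QN$, provided that the inverse acts for an order and for its reverse. That is the next section. Everything after it produces such inverses.

## 2. A one-sided inverse in two opposite orders makes the cokernel projective

Matrices act on row vectors: for $y\in\Phi(M)^m$ and an $m\times n$ matrix $B$ over $\mathbb QG$ or $E$, $(yB)_l=\sum_iy_iB_{il}$. The reverse of a right-invariant order is right-invariant. Write $\Phi^<,E^<$ and $\Phi^>,E^>$ for the objects of Section 1 formed with $<$ and with its reverse.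

**Proposition 2.1.** Let $<$ be an order on $\Gamma=G/N$ and let $B$ be an $m\times n$ matrix over $\mathbb QG$. Suppose that there are $n\times m$ matrices $X^<$ over $E^<$ and $X^>$ over $E^>$ with $BX^<=I_m$ and $BX^>=I_m$. Then $B:\mathbb QG^m\to\mathbb QG^n$ is injective and its cokernel $C$ is a projective left $\mathbb QN$-module.

*Proof.* Put $R=\mathbb QN$.

**Step 1 (flatness).** The aim is $\mathrm{Tor}_1^R(M,C)=0$ for every right $R$-module $M$; one order is enough for this. If $y\in(M\otimes_R\mathbb QG)^m\subseteq\Phi^<(M)^m$ and $yB=0$, then $y=(yB)X^<=0$. With $M=R$ this says that $B$ is injective, so $0\to\mathbb QG^m\to\mathbb QG^n\to C\to0$ is exact. As $\mathbb QG$ is $R$-free, $\mathrm{Tor}^R_1(M,C)$ is the kernel of $B$ on $(M\otimes_R\mathbb QG)^m$, which is $0$.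

**Step 2 (the Mittag-Leffler property).** The aim is: for any family $(M_i)$ of right $R$-modules with product $M$, the map $M\otimes_RC\to\prod_i(M_i\otimes_RC)$ is injective. Let $z$ be in the kernel. Lift it to $x\in(M\otimes_R\mathbb QG)^n$, with images $x_i\in(M_i\otimes_R\mathbb QG)^n$. As $x_i$ dies in $M_i\otimes_RC$, we have $x_i=y_iB$ with $y_i\in(M_i\otimes_R\mathbb QG)^m$. Each $y_i$ has finite support, but a priori the supports may spread out as $i$ varies.

Put $\hat y=xX^<\in\Phi^<(M)^m$. By naturality for $M\to M_i$, the image of $\hat y$ in $\Phi^<(M_i)^m$ is $x_iX^<=y_iBX^<=y_i$. So all $y_i$ are supported in the one set $W=\mathrm{supp}\,\hat y$ (the union over the coordinates), which is well ordered by $<$. Using $X^>$ in the same way, all $y_i$ are supported in one set $W'$ that is well ordered by the reversed order. Every non-empty subset of $W\cap W'$ has a least and a greatest element for $<$. A well-ordered infinite set contains an infinite strictly increasing sequence, which has no greatest element; so $W\cap W'$ is finite.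

Since $M_\gamma=\prod_i(M_i)_\gamma$, the family $(y_i)_i$ is an element $y$ of $\prod_\gamma M_\gamma^m$ supported in the finite set $W\cap W'$, that is, $y\in(M\otimes_R\mathbb QG)^m$. The elements $yB$ and $x$ have the same image $x_i$ for every $i$, and $M\otimes_R\mathbb QG=\bigoplus_\gamma\prod_i(M_i)_\gamma\to\prod_i(M_i\otimes_R\mathbb QG)$ is injective. So $yB=x$ and $z=0$.

It remains to see that $C$, which is countably presented over $R$ because $\mathbb QG$ is $R$-free of countable rank, is projective. This is a theorem of Raynaud–Gruson (Invent. Math. 13 (1971), Part II, §2): a countably presented flat Mittag-Leffler module is projective. Steps 3–5 prove it.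

**Step 3 (a sequence of free modules).** The aim is to write $C=\varinjlim(F_1\to F_2\to\cdots)$ with $F_k$ finitely generated free. Let $C_k$ be the free module on finitely many of the countably many generators of $C$, modulo the first $k$ relations, where the finite sets of generators increase to the full set and contain those occurring in the first $k$ relations. Then $C=\varinjlim C_k$. By Lazard's theorem, since $C$ is flat and $C_k$ is finitely presented, $C_k\to C$ factors as $C_k\to F\to C$ with $F$ finitely generated free. The map $F\to C$ factors through some $C_l$. The composite $C_k\to F\to C_l$ and the transition map $C_k\to C_l$ agree in $C$, and $C_k$ is finitely generated, so they agree after enlarging $l$. Interleaving such factorizations gives the sequence $(F_k)$. Let $u_{k,r}:F_k\to F_r$ be its transition maps.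

**Step 4 (kernels stabilize).** The aim is: for each $k$ there is $l\ge k$ with $\ker(Y\otimes F_k\to Y\otimes C)=\ker(Y\otimes F_k\to Y\otimes F_l)$ for all right modules $Y$. Otherwise, for each $l\ge k$ there are $Y_l$ and $w_l\in Y_l\otimes F_k$ that die in $Y_l\otimes C$ but not in $Y_l\otimes F_l$. As $F_k$ is finitely generated free, $w=(w_l)$ is an element of $(\prod Y_l)\otimes F_k$. It dies in $\prod(Y_l\otimes C)$, hence in $(\prod Y_l)\otimes C$ by Step 2, hence in $(\prod Y_l)\otimes F_l$ for some $l\ge k$. Then $w_l$ dies in $Y_l\otimes F_l$, a contradiction. If $l$ works for $k$, so does every larger index; pass to a subsequence for which $l=k+1$ works for $k$.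

**Step 5 (vanishing of $\mathrm{Ext}^1$).** The aim is $\mathrm{Ext}^1_R(C,V)=0$ for every left module $V$. Write $F^*=\mathrm{Hom}_R(F,R)$. Let $r\ge k+1$, and let $\pi:F_k^*\to Y$ be the cokernel of $u_{k,r}^*:F_r^*\to F_k^*$. We have $Y\otimes F_k=\mathrm{Hom}(F_k^*,Y)$, and the element $\pi$ maps to $\pi u_{k,r}^*=0$ in $Y\otimes F_r=\mathrm{Hom}(F_r^*,Y)$. So it dies in $Y\otimes C$, hence by Step 4 in $Y\otimes F_{k+1}$: $\pi u_{k,k+1}^*=0$. Thus the image of $F_{k+1}^*$ in $F_k^*$ lies in the image of $F_r^*$. As $F_{k+1}^*$ is free, there is $\psi:F_{k+1}^*\to F_r^*$ with $u_{k,r}^*\psi=u_{k,k+1}^*$, and dually $h=\psi^*:F_r\to F_{k+1}$ with $h\circ u_{k,r}=u_{k,k+1}$.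

So a map $\varphi\circ u_{k,k+1}$ on $F_k$ with $\varphi\in\mathrm{Hom}(F_{k+1},V)$ equals $(\varphi h)\circ u_{k,r}$. Therefore the image of $\mathrm{Hom}(F_r,V)\to\mathrm{Hom}(F_k,V)$ is the same for all $r\ge k+1$, and the Mittag-Leffler criterion gives $\varprojlim^1\mathrm{Hom}(F_k,V)=0$. From the exact sequence $0\to\bigoplus F_k\to\bigoplus F_k\to C\to0$ (identity minus shift) we get $\mathrm{Ext}^1_R(C,V)=\varprojlim^1\mathrm{Hom}(F_k,V)=0$. So $C$ is projective. $\square$

**Example 2.2.** Let $G=\mathbb Z^2=\langle s,t\rangle$, and let $\mathbb QG^2\to I_G$ send $e_1\mapsto s-1$, $e_2\mapsto t-1$, where $I_G$ is the augmentation ideal. Its kernel is $\mathbb QG\cdot B$ with $B=(1-t,\ s-1)$. For $N=\langle s\rangle$ the column $X=((1-t)^{-1},0)^T$ acts in both orders by Example 1.2, so $I_G$ is projective over $\mathbb Q\langle s\rangle$. The other column $X=(0,(s-1)^{-1})^T$ satisfies $BX=1$ too, but acts only after we pass to $N=1$.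

A sensible first attempt would stop after Step 1: one order, one power-series inverse, flatness. This is not enough for our purpose. If $I_G$ is flat over $\mathbb QN$, then $\mathrm{Tor}_2^{\mathbb QN}(M,\mathbb Q)=0$ for all $M$, but this does not make $N$ free. The additive group $A$ of rational numbers is an increasing union of infinite cyclic groups $A_i$, so $\mathrm{Tor}^{\mathbb QA}_2(M,\mathbb Q)=\varinjlim\mathrm{Tor}_2^{\mathbb QA_i}(M,\mathbb Q)=0$ for all $M$. Yet $A$ is not free, since a non-trivial free abelian group is not divisible. The second order is what upgrades flat to projective.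

## 3. Free normal subgroups and the second $L^2$-Betti number

A group is *locally indicable* if each of its non-trivial finitely generated subgroups admits a homomorphism onto $\mathbb Z$. Such a group is torsion-free, and its subgroups are locally indicable. For example, the Klein bottle group $K=\langle a,b\mid aba^{-1}=b^{-1}\rangle$ is locally indicable: it maps onto $\mathbb Z$ by $a\mapsto1$, $b\mapsto0$ with kernel $\langle b\rangle\cong\mathbb Z$, and a non-trivial subgroup either has non-zero image or lies in $\langle b\rangle$.

Let $\mathcal C$ be a class of groups containing the trivial group. It is *product closed* if it is closed under finite direct products. A group $G$ is *residually $\mathcal C$* if it has a chain $G=N_0\ge N_1\ge N_2\ge\cdots$ of normal subgroups with $\bigcap_iN_i=1$ and $G/N_i\in\mathcal C$ for each $i$. It is *free-by-$\mathcal C$* if it has a free normal subgroup $N$ with $G/N\in\mathcal C$. (The trivial group is free.) Finally, $\mathrm{cd}_{\mathbb Q}(G)$, the rational cohomological dimension, is the least length of a projective resolution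 of the trivial module $\mathbb Q$ over $\mathbb QG$, and $b^{(2)}_n(G)$ is the $n$-th $L^2$-Betti number; its definition is recalled in Section 4.

The following question is posed by Sam P. Fisher and Pablo Sánchez-Peralta in "On the top-dimensional $L^2$-Betti number of residually poly-$\mathbb Z$ groups", arXiv:2601.18594 (2026). Let $\mathcal C$ be a product closed class of locally indicable groups, and let $G$ be a finitely generated residually $\mathcal C$ group with $\mathrm{cd}_{\mathbb Q}(G)\le2$. If $b^{(2)}_2(G)=0$, is $G$ free-by-$\mathcal C$? Known cases are the following. A finitely generated residually poly-$\mathbb Z$ group with $\mathrm{cd}_{\mathbb Q}\le2$ is free-by-{poly-$\mathbb Z$} if and only if $b_2^{(2)}=0$. The question has a positive answer for one-relator groups (Linton), and for limit groups (Kochloukova), where $\mathcal C$ may be any class of torsion-free groups.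

The answer is yes, and product-closedness is not needed.

**Theorem A.** Let $G$ be a finitely generated group with a chain $G=N_0\ge N_1\ge\cdots$ of normal subgroups such that $\bigcap_iN_i=1$ and every $G/N_i$ is locally indicable. If $\mathrm{cd}_{\mathbb Q}(G)\le2$ and $b_2^{(2)}(G)=0$, then $N_j$ is free for all sufficiently large $j$. In particular, if all $G/N_i\in\mathcal C$, then $G$ is free-by-$\mathcal C$.

**Theorem B.** Let $n\ge2$, let $G$ be of type $\mathrm{FP}_{n-1}(\mathbb Q)$ with $\mathrm{cd}_{\mathbb Q}(G)\le n$, and let $(N_i)$ be a chain of normal subgroups with $G=N_0$, $\bigcap N_i=1$ and all $G/N_i$ locally indicable. If $b_n^{(2)}(G)=0$, then $\mathrm{cd}_{\mathbb Q}(N_j)\le n-1$ for all large $j$.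

**Theorem C.** Let $\mathcal C$ be a class of amenable locally indicable groups and $G$ a finitely generated residually $\mathcal C$ group with $\mathrm{cd}_{\mathbb Q}(G)\le2$. Then $G$ is free-by-$\mathcal C$ if and only if $b_2^{(2)}(G)=0$.

Type $\mathrm{FP}_{n-1}(\mathbb Q)$ means that $\mathbb Q$ has a projective resolution whose terms in degrees $\le n-1$ are finitely generated; these terms can then be taken free. For $n=2$ this just says that $G$ is finitely generated, and Theorem B is then Theorem A up to one classical step (Section 12).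

**Example 3.1.** (a) If $G$ is free, there is nothing to prove, as $N_0$ is free.

(b) Let $G=\mathbb Z^2$. The quotients $G/N_i$ are torsion-free. If $N_{i+1}\le N_i$ have the same rank, then $N_i/N_{i+1}$ is a torsion subgroup of $G/N_{i+1}$, so $N_i=N_{i+1}$. Hence the chain takes at most three values, and it ends at $1$. As soon as $N_j\ne\mathbb Z^2$, the group $N_j$ has rank at most $1$ and is free. Here $b_2^{(2)}=0$ (Example 4.4).

(c) Let $G=F_2\times F_2$; then $b_2^{(2)}(G)=1$ and $\mathrm{cd}_{\mathbb Q}(G)=2$. If $N\lhd G$ is free, then $N\cap(F_2\times1)$ and $N\cap(1\times F_2)$ commute and meet trivially; both cannot be non-trivial, since $N$ contains no $\mathbb Z^2$. So some factor $F_2$ embeds in $G/N$, and $G/N$ is not amenable. Thus $G$ is not free-by-$\mathcal C$ for any class $\mathcal C$ of amenable groups. The hypothesis on $b_2^{(2)}$ has content.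

**Lemma 3.2.** In the situation of Theorems A and B, $G$ is countable and locally indicable; so all its subgroups are locally indicable and torsion-free.

*Proof.* $G$ is finitely generated, hence countable. A non-trivial finitely generated $H\le G$ has non-trivial image in some $G/N_i$, because $\bigcap N_i=1$. This image is finitely generated in a locally indicable group and maps onto $\mathbb Z$. $\square$

## 4. Linnell's division ring and the matrix to be inverted

In this section $G$ is a countable locally indicable group. Let $\mathcal N(G)$ be the von Neumann algebra of $G$: the bounded operators on $\ell^2(G)$ commuting with right translations, with $g\in G$ acting by $g\delta_h=\delta_{gh}$. Let $U(G)$ be the ring of operators affiliated to $\mathcal N(G)$; it is the Ore localization of $\mathcal N(G)$ at its non-zero-divisors. For $K\le G$ we have $\mathcal N(K)\subseteq\mathcal N(G)$ and $U(K)\subseteq U(G)$.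

By Jaikin-Zapirain–López-Álvarez (*The strong Atiyah and Lück approximation conjectures for one-relator groups*, Math. Ann. 376 (2020)), locally indicable groups satisfy the strong Atiyah conjecture over $\mathbb C$, hence over $\mathbb Q$. As $G$ is torsion-free, the division closure $D$ of $\mathbb QG$ in $U(G)$, that is, the smallest subring containing $\mathbb QG$ and closed under taking inverses that exist in $U(G)$, is a division ring (Linnell; see Lück, *$L^2$-Invariants*, Lemma 10.39). It is the smallest division subring containing $\mathbb QG$.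

For $H\le G$ let $D(H)$ be the division subring of $D$ generated by $\mathbb QH$. Then $D(H)\subseteq U(H)$. Indeed, the division closure of $\mathbb QH$ in $U(H)$ is a division ring by the same results. It is contained in $D$, because $D\cap U(H)$ contains $\mathbb QH$ and is division closed in $U(H)$. So it contains $D(H)$.

**Lemma 4.1.** If $g_1,\dots,g_n$ lie in distinct cosets $Kg_i$ of a subgroup $K\le G$, they are left linearly independent over $D(K)$.

*Proof.* Let $\sum a_ig_i=0$ with $a_i\in D(K)\subseteq U(K)$. A common denominator gives a non-zero-divisor $s\in\mathcal N(K)$ with $b_i=sa_i\in\mathcal N(K)$ for all $i$, and $\sum b_ig_i=0$. Apply this to $\delta_1$. The vector $b_i\delta_{g_i}$ is the right translate by $g_i$ of $b_i\delta_1\in\ell^2(K)$, so it lies in $\ell^2(Kg_i)$. These vectors are pairwise orthogonal with sum $0$, so all vanish. Hence $b_i\delta_1=0$. As $b_i$ commutes with right translations, $b_i=0$, and so $a_i=0$. $\square$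

The $L^2$-Betti numbers are $b_n^{(2)}(G)=\dim_{\mathcal N(G)}\mathrm{Tor}_n^{\mathbb ZG}(\mathcal N(G),\mathbb Z)$, with Lück's dimension.

**Lemma 4.2.** For all $n$,
$$b_n^{(2)}(G)=\dim_D\mathrm{Tor}_n^{\mathbb QG}(D,\mathbb Q).\tag{1}$$

*Proof.* Since $\mathcal N(G)$ is a right $\mathbb QG$-module and $\mathbb QG\otimes_{\mathbb ZG}-$ is exact, $\mathrm{Tor}_n^{\mathbb ZG}(\mathcal N(G),\mathbb Z)=\mathrm{Tor}_n^{\mathbb QG}(\mathcal N(G),\mathbb Q)$. The ring $U(G)$ is flat over $\mathcal N(G)$ and the dimension is compatible with $U(G)\otimes_{\mathcal N(G)}-$ (Lück, *$L^2$-Invariants*, Theorems 8.22 and 8.29), so $b_n^{(2)}(G)=\dim_{U(G)}\mathrm{Tor}_n^{\mathbb QG}(U(G),\mathbb Q)$. As $U(G)$ is a free right module over the division ring $D$, $\mathrm{Tor}_n^{\mathbb QG}(U(G),\mathbb Q)=U(G)\otimes_D\mathrm{Tor}_n^{\mathbb QG}(D,\mathbb Q)$, whose $U(G)$-dimension is the $D$-dimension of $\mathrm{Tor}_n^{\mathbb QG}(D,\mathbb Q)$. $\square$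

**Proposition 4.3.** Let $n\ge2$ and let $0\to P_n\xrightarrow{\partial}P_{n-1}\to\cdots\to P_0\to\mathbb Q\to0$ be a resolution over $\mathbb QG$ with $P_0,\dots,P_{n-1}$ finitely generated free and $P_n$ projective. If $b_n^{(2)}(G)=0$, there are $m,l$, an $m\times l$ matrix $B$ over $\mathbb QG$ and an $l\times m$ matrix $X$ over $D$ with $BX=I_m$, such that the cokernel of $B:\mathbb QG^m\to\mathbb QG^l$ is isomorphic to $P_{n-1}/\partial P_n\oplus P_n$.

*Proof.* By (1), $\mathrm{Tor}_n^{\mathbb QG}(D,\mathbb Q)=0$, so $D\otimes_{\mathbb QG}P_n\to D\otimes_{\mathbb QG}P_{n-1}$ is injective.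

**Step 1 ($P_n$ is finitely generated).** We need this to obtain a finite matrix. Let $P_n\oplus P''=F=\mathbb QG^{(I)}$. Then $D\otimes P_n\subseteq D\otimes F=D^{(I)}$ is finite-dimensional, as it embeds in $D\otimes P_{n-1}$; so it lies in $D^S$ with $S\subseteq I$ finite. Hence $P_n\subseteq F\cap D^S=\mathbb QG^S$. The projection $F\to P_n$ is the identity on $P_n$, so it maps $\mathbb QG^S$ onto $P_n$.

**Step 2 (the matrix).** We replace $\partial$ by a map of free modules. Choose $P'$ with $P_n\oplus P'=\mathbb QG^m$, let $P_{n-1}=\mathbb QG^d$, and let $B$ be the $m\times(d+m)$ matrix of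
$$\mathbb QG^m=P_n\oplus P'\to\mathbb QG^d\oplus\mathbb QG^m,\qquad(p,p')\mapsto(\partial p,p').$$
Its cokernel is $P_{n-1}/\partial P_n\oplus\mathbb QG^m/P'\cong P_{n-1}/\partial P_n\oplus P_n$. Over $D$ the map is still injective, since it is so on $D\otimes P_n$ and on $D\otimes P'$. An injective map of finite-dimensional left $D$-vector spaces has a retraction; its matrix $X$ satisfies $BX=I_m$. $\square$

For $n=2$ and $G$ generated by $d$ elements one has $P_0=\mathbb QG$, $P_1=\mathbb QG^d\to I_G$, and $P_1/\partial P_2\cong I_G$.

**Example 4.4.** For $\mathbb Z^2$, $D=\mathbb Q(s,t)$ and $B=(1-t,s-1)$ is injective on $D$, so $b_2^{(2)}=0$. For $G=F_2\times F_2$, the tensor product of the two resolutions $0\to\mathbb QF_2^2\to\mathbb QF_2\to\mathbb Q\to 0$ gives, after $D\otimes$, a complex $D^4\to D^4\to D$. The last map is onto, because it contains a non-zero entry $g-1$. So the first map has rank at most $3$ and its kernel is non-zero: $b_2^{(2)}(G)\ge1$. In fact it is $1$.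

If the entries of $X$ acted on the functors $\Phi$ of some level $N=N_j$, for an order on $G/N_j$ and for its reverse, Proposition 2.1 would make $P_{n-1}/\partial P_n$ projective over $\mathbb QN_j$. But $X$ has entries in $D$, a ring made of unbounded operators; nothing so far lets it act on series. Making it act is the real work, and it occupies Sections 5–11. From now on $G$ and $(N_i)$ are as in Theorem A or B. Put $\Gamma_j=G/N_j$, let $p:\Gamma_k\to\Gamma_j$ ($k\ge j$) be the projections, and write ${}^gx=gxg^{-1}$.

## 5. Conradian orders compatible along the chain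

**Definition 5.1.** An order on $\Gamma$ is *Conradian* if for every non-trivial finitely generated $B\le\Gamma$ there is a homomorphism $0\ne\chi:B\to\mathbb R$ such that $\chi(b)>0$ implies $b>1$.

**Example 5.2.** On $K=\langle a,b\mid aba^{-1}=b^{-1}\rangle$ let $b^ma^n>1$ iff $n>0$, or $n=0$ and $m>0$, and let $\gamma<\delta$ iff $\delta\gamma^{-1}>1$. This is Conradian: use $b^ma^n\mapsto n$, or, on subgroups of $\langle b\rangle$, $b^m\mapsto m$. It is not left-invariant: $1<b$, but $ab\cdot a^{-1}=b^{-1}<1$, so $ab<a$.

**Lemma 5.3.** Every locally indicable group $\Gamma$ has a Conradian order.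

*Proof.* We use compactness to reduce to a finite problem, and then sort finitely many elements by characters. Consider the compact space $\prod_{\gamma\ne1}\{\pm1\}\times\prod_BS_B$, where $B$ runs over the non-trivial finitely generated subgroups and $S_B$ is a unit sphere in the finite-dimensional space $\mathrm{Hom}(B,\mathbb R)\ne0$. On points $(\varepsilon,(\chi_B))$ impose the closed conditions

- $\varepsilon(\gamma^{-1})=-\varepsilon(\gamma)$;
- $\varepsilon(\gamma)=\varepsilon(\delta)=1\Rightarrow\varepsilon(\gamma\delta)=1$, for $\gamma,\delta,\gamma\delta\ne1$;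
- $\chi_B(b)\le0$ or $\varepsilon(b)=1$, for $1\ne b\in B$.

A point satisfying all of them gives the Conradian order $\gamma<\delta\iff\varepsilon(\delta\gamma^{-1})=1$. By compactness it suffices to satisfy finitely many conditions; they involve a finite set $F=F^{-1}\subseteq\Gamma\setminus1$ and a finite set $\mathcal B$ of subgroups. Call the members of $F\cup\mathcal B$ items. Let $B^{(0)}$ be generated by all items, and choose $0\ne\chi^{(0)}:B^{(0)}\to\mathbb R$. The items on which $\chi^{(0)}$ is non-zero are handled at stage $0$: put $\varepsilon(f)=\mathrm{sign}\,\chi^{(0)}(f)$ for an element $f$, and let $\chi_B$ be the normalized restriction for a subgroup $B$. Let $B^{(1)}\le\ker\chi^{(0)}$ be generated by the remaining items, which are all non-trivial, and repeat with $0\neq\chi^{(1)}:B^{(1)}\to\mathbb R$, and so on. Each stage handles at least one item, since $\chi^{(k)}\ne0$ on a group generated by items; so the procedure ends with all items handled. The remaining coordinates are arbitrary.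

The first condition is clear, since $\gamma$ and $\gamma^{-1}$ are handled together. For the second, let $\gamma,\delta,\gamma\delta\in F$ with $\varepsilon(\gamma)=\varepsilon(\delta)=1$, and let $k$ be the smaller of the stages of $\gamma,\delta$. Then $\gamma,\delta\in B^{(k)}$, so $\gamma\delta\in B^{(k)}$ is not handled before stage $k$. Both values $\chi^{(k)}(\gamma),\chi^{(k)}(\delta)$ are $\ge0$ and one is $>0$. So $\chi^{(k)}(\gamma\delta)>0$ and $\varepsilon(\gamma\delta)=1$. For the third, let $B$ be handled at stage $k$, $b\in B\cap F$ and $\chi_B(b)>0$. Then $b\in B\le B^{(k)}$ is not handled before stage $k$ and $\chi^{(k)}(b)>0$, so $\varepsilon(b)=1$. $\square$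

Now choose orders on the $\Gamma_j$ inductively, starting with $\Gamma_0=1$. If $P_j$ is the positive cone of $\Gamma_j$ (the set of elements $>1$), and $Q_j$ that of a Conradian order on $N_j/N_{j+1}\le\Gamma_{j+1}$, let
$$P_{j+1}=\{\gamma\in\Gamma_{j+1}:\text{the image of }\gamma\text{ in }\Gamma_j\text{ lies in }P_j\}\cup Q_j .$$
This is closed under products, and $\Gamma_{j+1}$ is the disjoint union of $P_{j+1}$, $\{1\}$ and $P_{j+1}^{-1}$; so it defines an order. We record:

**(O1)** Each order is Conradian. If $B\le\Gamma_{j+1}$ has non-trivial image in $\Gamma_j$, use the character of the image; otherwise $B\le N_j/N_{j+1}$.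

**(O2)** The projections $p:\Gamma_k\to\Gamma_j$ are weakly order preserving; so $p(\gamma)<p(\delta)$ implies $\gamma<\delta$.

**(O3)** Given a non-trivial finitely generated $B\le\Gamma_j$ and $\gamma\in\Gamma_j$, there is $0\ne\chi:B\to\mathbb R$ such that $\chi(b)<\chi(b')$ implies $\gamma b<\gamma b'$.

For (O3) take $\chi'$ as in Definition 5.1 for $\gamma B\gamma^{-1}$ and put $\chi(b)=\chi'(\gamma b\gamma^{-1})$. If $\chi(b)<\chi(b')$, then $\chi'(\gamma b'b^{-1}\gamma^{-1})>0$, so $\gamma b'(\gamma b)^{-1}>1$. Property (O3) is our substitute for left-invariance: on each single coset $\gamma B$ a character controls the order coarsely, but the character depends on $\gamma$.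

The reversed orders also satisfy (O1) (use $-\chi$) and (O2), hence (O3). In Sections 6–11 fix one such system: either the chosen one or its reverse. Write $\Phi_j$, $E_j$ for the objects of Section 1 formed with $N=N_j$, and write $\Phi_X$ ($X\subseteq\Gamma_j$) for its subfunctors.

## 6. Comparing the rings $E_j$ at different levels

Example 1.2(b) showed that an element may become invertible only after $N_j$ is shrunk. So we must compare $E_j$ with $E_k$ for $k\ge j$.

Let $j\le k$, and let $L$ be a right $\mathbb QN_k$-module. Put $\Lambda L=\Phi_{N_j/N_k}(L)$, where $N_j/N_k\subseteq\Gamma_k$. Right multiplication by $N_j$ preserves this set, so $\Lambda L$ is a right $\mathbb QN_j$-module. For $\gamma=N_jg\in\Gamma_j$ we have $p^{-1}(\gamma)=(N_j/N_k)\bar g$, and $\lambda\otimes u\mapsto\lambda u$ gives $(\Lambda L)_\gamma\cong\Phi_{p^{-1}(\gamma)}(L)$.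

A subset $S\subseteq\Gamma_k$ is well ordered iff $p(S)$ and all $S\cap p^{-1}(\gamma)$ are. If $S$ is well ordered and $\emptyset\ne T\subseteq p(S)$, the image of the least element of $S\cap p^{-1}(T)$ is least in $T$. Conversely, for $\emptyset\ne T\subseteq S$, the least element of $T$ in the fibre over $\min p(T)$ is the least element of $T$, by (O2). Hence
$$\Phi_Y(\Lambda L)=\Phi_{p^{-1}(Y)}(L)\qquad(Y\subseteq\Gamma_j),\tag{2}$$
naturally in $L$ and compatibly with $\mathbb QG$. So precomposition with $\Lambda$ gives maps
$$\mathrm{Nat}(\Phi_X,\Phi_Y)\to\mathrm{Nat}(\Phi_{p^{-1}X},\Phi_{p^{-1}Y}),$$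
compatible with sums and composition. They are transitive in the levels: for $j\le k\le l$, (2) shows that applying $\Lambda$ from level $l$ to $k$ and then from $k$ to $j$ gives $\Lambda$ from $l$ to $j$.

**Lemma 6.1.** These maps are injective.

*Proof.* Suppose that $e$ vanishes on all $\Lambda L$, and let $M$ be a right $\mathbb QN_j$-module. The elements of finite support in $\Lambda(M|_{N_k})$ form the submodule $M'=M\otimes_{\mathbb QN_k}\mathbb QN_j$. As $\Phi_Y$ preserves the injection $M'\subseteq\Lambda(M|_{N_k})$, naturality gives that $e$ vanishes on $M'$. As $\Phi_X$ preserves the surjection $M'\to M$, $m\otimes n\mapsto mn$, it vanishes on $M$. $\square$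

So we regard $E_j\subseteq E_k$ as unital subrings and put $E_\infty=\bigcup_jE_j$. The image of $\mathbb QG$ is the same at all levels. By Lemma 6.1, equalities between natural transformations $\Phi_X\to\Phi_Y$ may be tested at any larger level. For $X\subseteq\Gamma_j$ we write $\Phi_X$ for $\Phi_{p^{-1}X}$ at level $k\ge j$. For $e\in E_k$ and $X,Y\subseteq\Gamma_j$, let $e_{X,Y}:\Phi_X\to\Phi_Y$ be $e$ restricted to $\Phi_X$ and projected to $\Phi_Y$; this commutes with raising $k$.

**Lemma 6.2.** Let $e\in E_k$ be invertible, let $\Gamma_j=\bigsqcup_iX_i$ ($j\le k$), and let $\tau$ be a permutation of the indices such that $e$ maps $\Phi_{X_i}$ into $\Phi_{X_{\tau(i)}}$ for all $i$. Then $e^{-1}$ maps $\Phi_{X_{\tau(i)}}$ into $\Phi_{X_i}$.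

*Proof.* Let $f\in\Phi_{X_{\tau(i)}}$ and $h=fe^{-1}=\sum_lh_l$ with $h_l\in\Phi_{X_l}$, a summable family. Then $f=\sum_lh_le$ with $h_le\in\Phi_{X_{\tau(l)}}$. The supports are disjoint, so $h_le=0$, and thus $h_l=0$, for $l\ne i$. $\square$

## 7. Leading terms that depend on the position

How does one invert an element of $\mathbb QG$ on $\Phi_j$? If the order were also left-invariant, one would write it as $qg(1-\nu)$, with $qg$ its lowest term, and use a geometric series. With a right-invariant order this breaks down at once.

**Example 7.1.** Let $G=\Gamma=K$, $N=1$, with the order of Example 5.2, and let $e=1+b$. For $\gamma=b^ma^n$ we have $\gamma b=b^{m+(-1)^n}a^n$. So for $w\in M_\gamma$, the lower of the two terms of $w+wb$ is $w$ if $n$ is even and $wb$ if $n$ is odd. No single term is the lowest one everywhere. Still, the position of the lowest term, $\lambda(\gamma)=\gamma$ or $\gamma b=b^{m-1}a^n$, is an order-preserving bijection of $\Gamma$: it keeps $n$, and it keeps $m$ or shifts it by $-1$ depending on $n$ only. And $e$ is invertible. On the even part the inverse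 is $\sum_{i\ge0}(-1)^ib^i$, and on the odd part it is $\sum_{i\ge0}(-1)^ib^{-1-i}$. In both cases the positions move up with $i$.

The example tells us which definition to make.

**Definition 7.2.** $e\in E_j$ is *$j$-regular* if there are an order-preserving bijection $\lambda$ of $\Gamma_j$ and elements $q_\gamma\in\mathbb Q^\times$, $g_\gamma\in G$ with $\gamma\bar g_\gamma=\lambda(\gamma)$, such that
$$we\in q_\gamma wg_\gamma+\Phi_{>\lambda(\gamma)}(M)\qquad\text{for all }M,\ \gamma\in\Gamma_j,\ w\in M_\gamma.$$

Here $\Phi_{>\delta}$ is $\Phi_X$ for $X=\{\gamma:\gamma>\delta\}$, and similarly for $\Phi_{\ge\delta}$. Write $v(f)=\min\mathrm{supp}\,f$ for $f\ne0$.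

**Lemma 7.3.** Let $e$ be $j$-regular.

(a) $v(fe)=\lambda(v(f))$ for $f\ne0$.

(b) $e$ is invertible in $E_j$.

(c) $e$ is $k$-regular for all $k\ge j$.

(d) $e\cdot qg$ is $j$-regular for $q\in\mathbb Q^\times$, $g\in G$.

*Proof.* (a) Write $f=\sum f_\delta$ with $f_\delta\in M_\delta$, so $fe=\sum f_\delta e$, and let $\gamma=v(f)$. For $\delta>\gamma$ we have $f_\delta e\in\Phi_{\ge\lambda(\delta)}\subseteq\Phi_{>\lambda(\gamma)}$. So the leading term of $fe$ is $q_\gamma f_\gamma g_\gamma\ne0$, at $\lambda(\gamma)$.

(b) By (a), $e$ is injective on $\Phi_j(M)$. For surjectivity we solve $he=f$ term by term, using Zorn's lemma. Suppose that $f\in\Phi_j(M)$ is not in the image. For $h\in\Phi_j(M)$ let $r(h)=f-he\ne0$ and $\mu(h)=\lambda^{-1}(v(r(h)))$. Let $\mathcal Z$ be the set of all $h$ with $\mathrm{supp}\,h\subseteq\{\delta:\delta<\mu(h)\}$; it contains $0$. Order it by: $h\le h'$ iff $h=h'$, or $\mu(h)<\mu(h')$ and $h'$ agrees with $h$ on $\{\delta<\mu(h)\}$. This is a partial order.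

Let $(h_i)$ be a non-empty chain without maximum. Let $h$ agree with $h_i$ on $\{\delta<\mu(h_i)\}$ for all $i$, and be $0$ elsewhere. Each $\mathrm{supp}\,h_i$ is an initial segment of $\mathrm{supp}\,h=\bigcup\mathrm{supp}\,h_i$, so $\mathrm{supp}\,h$ is well ordered. Since $h-h_i\in\Phi_{\ge\mu(h_i)}$, (a) gives $r(h)=r(h_i)-(h-h_i)e\in\Phi_{\ge\lambda(\mu(h_i))}$. So $\mu(h)\ge\mu(h_i)$ for all $i$, and, as the chain has no maximum, $\mu(h)>\mu(h_i)$ for all $i$. Thus $h\in\mathcal Z$, and $h$ is an upper bound.

By Zorn there is a maximal $h\in\mathcal Z$. Let $\gamma=\mu(h)$, let $c\in M_{\lambda(\gamma)}$ be the component of $r(h)$ at $\lambda(\gamma)$, put $w=q_\gamma^{-1}cg_\gamma^{-1}\in M_\gamma$ and $h'=h+w$. In $r(h')=r(h)-we$ the terms at $\lambda(\gamma)$ cancel, so $v(r(h'))>\lambda(\gamma)$ and $\mu(h')>\gamma$. Hence $h<h'$ in $\mathcal Z$, a contradiction. So $e$ is bijective on every $\Phi_j(M)$, and the inverse is natural and additive.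

(c) For $\gamma'\in p^{-1}(\gamma)$ and $w\in L_{\gamma'}\subseteq(\Lambda L)_\gamma$ we have $we\in q_\gamma wg_\gamma+\Phi_{p^{-1}(>\lambda(\gamma))}(L)$. So $\lambda'(\gamma')=\gamma'\bar g_\gamma$ works. It maps $p^{-1}(\gamma)$ to $p^{-1}(\lambda(\gamma))$ by a right translation, an order-preserving bijection; and it is monotone on elements of distinct fibres by (O2).

(d) Replace $\lambda$ by $\gamma\mapsto\lambda(\gamma)\bar g$; right translation preserves the order. $\square$

By (a), $\lambda$ is determined by $e$, and $v(fe^{-1})=\lambda^{-1}(v(f))$.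

The elements of $D$ are nested: sums of products of inverses of sums, and so on. To invert at the next stage one must find the leading behavior of such an element at every $\gamma$. Worse, one must know that an expression with value $0$ in $D$ acts as $0$; the two rings have not yet been compared. Both tasks will be done by cutting an expression into homogeneous components for a character, and by induction on a measure of complexity that drops under cutting.

## 8. Components of elements of $D$ along a character

We use Neumann's lemma (B. H. Neumann) in this form. If $\Sigma\subset\mathbb R_{>0}$ is well ordered, then the submonoid $\langle\Sigma\rangle$ of $\mathbb R$ generated by $\Sigma$ is well ordered, and each real number is the sum of only finitely many finite tuples from $\Sigma$. Also, if $S,T\subset\mathbb R$ are well ordered, so is $S+T$, and each real number is $s+t$ for finitely many $(s,t)\in S\times T$.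

Let $H\le G$ be finitely generated, $0\ne\chi\in\mathrm{Hom}(H,\mathbb R)$, $K=\ker\chi$ and $A=\chi(H)\cong\mathbb Z^b$, and choose $h_a\in H$ with $\chi(h_a)=a$. Conjugation by $h_a$ preserves $D(K)$, and $h_ah_{a'}\in Kh_{a+a'}$. So, by Lemma 4.1, $\bigoplus_aD(K)h_a\subseteq D$ is a crossed product $D(K)*A$. It is a domain, being contained in $D$. It is Noetherian, as an iterated skew Laurent polynomial ring over a division ring. Hence it is an Ore domain; its division ring of fractions inside $D$ contains $\mathbb QH$ and lies in $D(H)$, so it is $D(H)$. The ring $D(K)*A$ also embeds in the Malcev–Neumann division ring $D(K)((A))$ of formal sums $\sum_ax_a$, $x_a\in D(K)h_a$, with well-ordered support in $A$. So $D(H)\hookrightarrow D(K)((A))$. Every $x\in D(H)$ thus has components $x_a\in D(K)h_a\subseteq D(H)$, with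
$$(xy)_s=\sum_{a+b=s}x_ay_b .\tag{3}$$
For $x\ne0$ let $x^\chi$ be the component of least degree. It is multiplicative in $x$.

**Lemma 8.1.** For $0\ne x\in D(H)$ the set $\{x^\chi:0\ne\chi\in\mathrm{Hom}(H,\mathbb R)\}$ is finite.

*Proof.* We may assume $\mathrm{Hom}(H,\mathbb R)\ne0$. Let $K_0$ be the kernel of $H\to H_1(H)/\mathrm{torsion}\cong\mathbb Z^b$. As above, $x=pq^{-1}$ with $p=\sum p_z$ and $q=\sum q_z$ in $D(K_0)*\mathbb Z^b$, of finite support. Every $\chi$ factors through $\mathbb Z^b$, and $K_0\le\ker\chi$. So the degree-$a$ component of $p$ is $\sum_{\chi(z)=a}p_z$, which by Lemma 4.1 is non-zero as soon as some $z\in\mathrm{supp}\,p$ has $\chi(z)=a$. Hence $p^\chi$ is the sum of the $p_z$ over those $z\in\mathrm{supp}\,p$ with $\chi(z)$ minimal, and similarly for $q$. So there are finitely many possibilities for $p^\chi$, for $q^\chi$, and for $x^\chi=p^\chi(q^\chi)^{-1}$. $\square$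

**Example 8.2.** For $H=\mathbb Z^2=\langle s,t\rangle$ and $x=1+s+t$ there are six values of $x^\chi$: $1$, $s$, $t$, $1+s$, $1+t$, $s+t$, one for each proper non-empty face of a triangle.

This finiteness will be decisive in Section 11: infinitely many characters occur there, but a single level must serve them all.

## 9. Rational expressions, their normal forms and their pieces

### Expressions and ordinal complexity

*Expressions* and their values $\mathrm{val}\in D$ are defined recursively: letters $[qg]$ ($q\in\mathbb Q^\times$, $g\in G$) with value $qg$; sums $\beta+\delta$; products $\beta\delta$; and inverses $\beta^{-1}$, allowed only if $\mathrm{val}(\beta)\ne0$. For longer finite sums and products fix any bracketing. The values form a division subring containing $\mathbb QG$, hence all of $D$. We say that the letters of $\alpha$ lie in $H$ if the group elements of all its letters do.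

Let $\oplus,\otimes$ be the natural (Hessenberg) sum and product of ordinals: add and multiply Cantor normal forms like polynomials in $\omega$, with exponents added by $\oplus$. They are associative, commutative, distributive, and strictly monotone on non-zero ordinals. The ordinals below $\omega^{\omega^\kappa}$ are closed under both: a product of ordinals with leading exponents $a,b<\omega^\kappa$ has leading exponent $a\oplus b<\omega^\kappa$. And $\kappa<\omega^{\omega^\kappa}$ for $\kappa<\varepsilon_0$. Define the complexity
$$c([qg])=1,\quad c(\beta+\delta)=c(\beta)\oplus c(\delta),\quad c(\beta\delta)=c(\beta)\otimes c(\delta),\quad c(\beta^{-1})=\omega^{\omega^{c(\beta)}} .$$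
All complexities are non-zero and $<\varepsilon_0$. An *inverted subexpression* of $\alpha$ is a $\beta$ such that $\beta^{-1}$ is a subexpression of $\alpha$; then $c(\beta)<c(\beta^{-1})\le c(\alpha)$.

An expression $\alpha$ is *evaluable at $j$* if, recursively, all its inverted subexpressions have invertible value in $E_j$. This gives $\mathrm{val}_E(\alpha)\in E_j\subseteq E_\infty$, and then $\alpha$ is evaluable at all $k\ge j$ with the same value. *Evaluable* means evaluable at some $j$. The goal is that every expression is evaluable and that $\mathrm{val}_E(\alpha)$ depends only on $\mathrm{val}(\alpha)$.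

### Normal form

The letters of an expression may generate a group that is larger than what matters. In $[g]+[-g]$ a character on $\langle g\rangle$ sees nothing useful, as both letters have the same degree. We therefore pull out a group element on the right. Let ${}^g\alpha$ be $\alpha$ with all letters conjugated by $g$. Then $\mathrm{val}({}^g\alpha)=g\,\mathrm{val}(\alpha)g^{-1}$; if $\alpha$ is evaluable at $j$, so is ${}^g\alpha$, and $\mathrm{val}_E({}^g\alpha)=g\,\mathrm{val}_E(\alpha)g^{-1}$. Complexities are unchanged. Define $d(\alpha)\in G$, a finitely generated subgroup $S(\alpha)\le G$ and an expression $\alpha^*$: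

- $\alpha=[qg]$: $d=g$, $S=1$, $\alpha^*=[q]$.
- $\alpha=\beta+\delta$: $d=d(\beta)$, $u=d(\delta)d(\beta)^{-1}$, $S=\langle S(\beta),S(\delta),u\rangle$, $\alpha^*=\beta^*+\delta^*[u]$.
- $\alpha=\beta\delta$: $d=d(\beta)d(\delta)$, $S=\langle S(\beta),{}^{d(\beta)}S(\delta)\rangle$, $\alpha^*=\beta^*\cdot{}^{d(\beta)}(\delta^*)$.
- $\alpha=\beta^{-1}$: $d=d(\beta)^{-1}$, $S={}^dS(\beta)$, $\alpha^*=({}^d(\beta^*))^{-1}$.

For $\alpha=[g]+[h]$ this gives $d=g$, $S=\langle hg^{-1}\rangle$ and $\alpha^*=[1]+[1][hg^{-1}]$; for $[g]+[-g]$ it gives $S=1$.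

**Lemma 9.1.** (a) $d({}^g\alpha)={}^gd(\alpha)$ and $S({}^g\alpha)={}^gS(\alpha)$.

(b) $\alpha^*$ is an expression and $\mathrm{val}(\alpha)=\mathrm{val}(\alpha^*)d(\alpha)$. If $\alpha$ is evaluable at $j$, so is $\alpha^*$, and $\mathrm{val}_E(\alpha)=\mathrm{val}_E(\alpha^*)d(\alpha)$.

(c) The letters of $\alpha^*$ lie in $S(\alpha)$.

(d) $c(\alpha^*)=c(\alpha)$, and the inverted subexpressions of $\alpha^*$ have the complexities of those of $\alpha$.

(e) $d(\alpha^*)=1$ and $S(\alpha^*)=S(\alpha)$.

*Proof.* Induction on the structure; letters are clear.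

(a) For $d$ this is immediate. Sum: $u$ is replaced by ${}^gu$. Product: ${}^{d({}^g\beta)}S({}^g\delta)=gd(\beta)g^{-1}\cdot gS(\delta)g^{-1}\cdot gd(\beta)^{-1}g^{-1}={}^g({}^{d(\beta)}S(\delta))$. Inverse: ${}^{({}^gd)}({}^gS(\beta))={}^g({}^dS(\beta))$.

(b) Sum: $(\mathrm{val}(\beta^*)+\mathrm{val}(\delta^*)u)d(\beta)=\mathrm{val}(\beta^*)d(\beta)+\mathrm{val}(\delta^*)d(\delta)$. Product: $\mathrm{val}(\beta^*)\cdot d(\beta)\mathrm{val}(\delta^*)d(\beta)^{-1}\cdot d(\beta)d(\delta)=\mathrm{val}(\beta)\mathrm{val}(\delta)$. Inverse: $\mathrm{val}(\beta^*)=\mathrm{val}(\beta)d(\beta)^{-1}\ne0$, so $\alpha^*$ is allowed; and with $d=d(\beta)^{-1}$, $\mathrm{val}(\beta)^{-1}=d\,\mathrm{val}(\beta^*)^{-1}=(d\,\mathrm{val}(\beta^*)^{-1}d^{-1})d$. The same computations hold for $\mathrm{val}_E$, where $\mathrm{val}_E(\beta^*)=\mathrm{val}_E(\beta)d(\beta)^{-1}$ is invertible in $E_j$ if $\mathrm{val}_E(\beta)$ is.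

(c) This is read off from the definitions. (d) $c(\delta^*[u])=c(\delta^*)\otimes1=c(\delta^*)$, and conjugation does not change complexities.

(e) Sum: $d(\alpha^*)=d(\beta^*)=1$, $d(\delta^*[u])=d(\delta^*)u=u$ and $S(\delta^*[u])=S(\delta^*)=S(\delta)$, so $S(\alpha^*)=\langle S(\beta),S(\delta),u\rangle$. Product: by (a), $d({}^{d(\beta)}(\delta^*))=1$, so $d(\alpha^*)=1$, and $S(\alpha^*)=\langle S(\beta^*),S({}^{d(\beta)}(\delta^*))\rangle=\langle S(\beta),{}^{d(\beta)}S(\delta)\rangle$. Inverse: $d({}^d(\beta^*))=1$, so $d(\alpha^*)=1$ and $S(\alpha^*)=S({}^d(\beta^*))={}^dS(\beta)$. $\square$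

### Pieces of an expression along a character

Let the letters of $\alpha$ lie in a finitely generated $H\le G$, and let $0\ne\chi\in\mathrm{Hom}(H,\mathbb R)$. We mimic the components of Section 8 at the level of expressions. Define a non-empty well-ordered set $L(\alpha)\subseteq\chi(H)$ and expressions $\alpha_s$ ($s\in L(\alpha)$) with letters in $H$:

- $L([qg])=\{\chi(g)\}$ and $[qg]_{\chi(g)}=[qg]$.
- $L(\beta+\delta)=L(\beta)\cup L(\delta)$ and $(\beta+\delta)_s=\beta_s+\delta_s$, omitting an undefined term.
- $L(\beta\delta)=L(\beta)+L(\delta)$ and $(\beta\delta)_s=\sum_{a+b=s}\beta_a\delta_b$ with $a\in L(\beta)$, $b\in L(\delta)$, a finite sum.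
- For $\beta^{-1}$: let $s_0=\min\{s\in L(\beta):\mathrm{val}(\beta_s)\ne0\}$, $\Sigma=\{s-s_0:s\in L(\beta),\,s>s_0\}$, $L(\beta^{-1})=-s_0+\langle\Sigma\rangle$, and let $(\beta^{-1})_t$ be the sum of all
$$\beta_{s_0}^{-1}\,[-1]\beta_{s_1}\beta_{s_0}^{-1}\cdots[-1]\beta_{s_n}\beta_{s_0}^{-1}\qquad\Big(n\ge0,\ s_i\in L(\beta),\ s_i>s_0,\ \sum_{i=1}^n(s_i-s_0)=t+s_0\Big).\tag{4}$$
By Neumann's lemma, and since $t+s_0\in\langle\Sigma\rangle$, the sum is finite and non-empty.

These data depend only on the values of $\chi$ on the letters of $\alpha$.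

**Lemma 9.2.** In the last case $s_0$ exists. In general, $\mathrm{val}(\alpha_s)=\mathrm{val}(\alpha)_s$ for $s\in L(\alpha)$, and $\mathrm{val}(\alpha)_s=0$ for $s\in\chi(H)\setminus L(\alpha)$.

*Proof.* Induction on structure, simultaneous with the definition. Letters and sums are clear, and products are (3). For $\beta^{-1}$ put $x=\mathrm{val}(\beta)\ne0$. By induction some $\mathrm{val}(\beta_s)=x_s$ with $s\in L(\beta)$ is non-zero, so $s_0$ exists and $x_{s_0}=\mathrm{val}(\beta_{s_0})$ is the lowest component of $x$. So $x=x_{s_0}+\rho$ with $\rho=\sum_{s\in L(\beta),\,s>s_0}\mathrm{val}(\beta_s)$. In $D(K)((A))$ we have $x^{-1}=\sum_{n\ge0}x_{s_0}^{-1}(-\rho x_{s_0}^{-1})^n$, and taking components gives the claim. $\square$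

**Example 9.3.** Let $\alpha=([1]+[s])^{-1}$ with $H=\langle s\rangle\cong\mathbb Z$ and $\chi(s)=1$. Then $s_0=0$, $\Sigma=\{1\}$, $L(\alpha)=\{0,1,2,\dots\}$, and $\alpha_n$ has value $(-1)^ns^n$. The expression $\alpha_n$ contains $n+1$ factors $[1]^{-1}$ of complexity $\omega^\omega$, so its complexity is the $\otimes$-power $(\omega^{\omega})^{n+1}$ with exponent $\omega\oplus\cdots\oplus\omega$ ($n+1$ terms), which is below $\omega^{\omega^2}=c(\alpha)$. The pieces get longer and longer, but they stay below $c(\alpha)$. This is why inversion costs $\omega^{\omega^{c}}$.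

Call $\alpha$ *$\chi$-homogeneous* of a level as follows: letters $[qg]$ are, of level $\chi(g)$; $\beta+\delta$ is iff both are, of the same level; $\beta\delta$ is iff both are, and levels add; $\beta^{-1}$ is iff $\beta$ is, with level negated.

**Lemma 9.4.** (i) $\bigoplus_{s\in T}c(\alpha_s)\le c(\alpha)$ for finite $T\subseteq L(\alpha)$.

(ii) If $\alpha$ is not $\chi$-homogeneous, then $c(\alpha_s)<c(\alpha)$ for all $s\in L(\alpha)$.

(iii) If $\alpha$ is $\chi$-homogeneous, then $L(\alpha)$ consists of its level, this level is $\chi(d(\alpha))$, and $\chi|_{S(\alpha)}=0$.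

(iv) If all inverted subexpressions of $\alpha$ have complexity $<\kappa$, so do those of each $\alpha_s$.

*Proof.* Note that $d(\alpha)\in H$ and $S(\alpha)\le H$.

(iii) Induction; letters are clear. Sums: $L(\beta)=L(\delta)$ is the common level, which is $\chi(d(\beta))=\chi(d(\delta))$; so $\chi(u)=0$. Products: levels add, as do $\chi(d(\beta))$ and $\chi(d(\delta))$, and $\chi$ vanishes on conjugates in $H$ of $S(\delta)$. Inverses: $L(\beta)=\{s_0\}$, so $\Sigma=\emptyset$ and $L(\beta^{-1})=\{-s_0\}$; also $\chi(d(\beta)^{-1})=-s_0$, and $\chi$ vanishes on ${}^dS(\beta)$.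

(i), (ii) Induction, with $c(\text{undefined})=0$; letters are clear.

Sums. (i) is clear. (ii): if $\beta$ is not homogeneous, then $c(\beta_s)<c(\beta)$ (or it is $0$) and $c(\delta_s)\le c(\delta)$; similarly for $\delta$. If both are homogeneous, of different levels, then by (iii) one of the two terms is undefined.

Products. (i): distinct $s$ involve distinct pairs $(a,b)$, so the sum in question is $\bigoplus c(\beta_a)\otimes c(\delta_b)$ over a finite set of pairs contained in some finite $A_0\times B_0$. By distributivity it is $\le(\bigoplus_{A_0}c(\beta_a))\otimes(\bigoplus_{B_0}c(\delta_b))\le c(\beta)\otimes c(\delta)$. (ii): if, say, $\beta$ is not homogeneous, then $c((\beta\delta)_s)\le\max_ac(\beta_a)\otimes\bigoplus_bc(\delta_b)<c(\beta)\otimes c(\delta)$. Here the maximum and the sum run over the finitely many pairs with $a+b=s$, in which the $b$'s are distinct, so $\bigoplus_bc(\delta_b)\le c(\delta)$ by (i). Symmetrically for $\delta$.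

Inverses. If $\beta$ is homogeneous, the only piece is $(\beta^{-1})_{-s_0}=\beta_{s_0}^{-1}$, of complexity $\le c(\beta^{-1})$ since $c(\beta_{s_0})\le c(\beta)$. Otherwise $c(\beta_s)<c(\beta)$ for all $s$. So all $c(\beta_s)$, the $c([-1])=1$ and $c(\beta_{s_0}^{-1})=\omega^{\omega^{c(\beta_{s_0})}}$ are $<\omega^{\omega^{c(\beta)}}$, and so are finite sums of finite products of these. This gives (i) and (ii).

(iv) Induction; the only new point is $\alpha=\beta^{-1}$. The inverted subexpressions of $(\beta^{-1})_t$ are $\beta_{s_0}$, with $c(\beta_{s_0})\le c(\beta)<\kappa$, and those of the $\beta_s$. $\square$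

## 10. Pieces of expressions as blocks of natural transformations

The main theorem on $D$ will be proved by transfinite induction on the following statement.

**$(\mathrm H_\kappa)$** Every expression $\beta$ with $c(\beta)<\kappa$ is evaluable; if $\mathrm{val}(\beta)=0$ then $\mathrm{val}_E(\beta)=0$; and if $\mathrm{val}(\beta)\ne0$ then $\mathrm{val}_E(\beta)$ is $j$-regular for some $j$ (hence regular at all larger levels, and invertible there).

Let $\mathcal R_\kappa$ be the set of expressions all of whose inverted subexpressions have complexity $<\kappa$. Under $(\mathrm H_\kappa)$ they are all evaluable: an inverted subexpression has non-zero value in $D$, so its value in $E_\infty$ is regular, hence invertible at all large levels, and there are finitely many of them. The set $\mathcal R_\kappa$ contains all $\alpha$ with $c(\alpha)\le\kappa$. It is closed under sums, products, subexpressions, $\alpha\mapsto\alpha^*$ (Lemma 9.1(d)) and $\alpha\mapsto\alpha_s$ (Lemma 9.4(iv)).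

In the next proposition, statements about $\mathrm{val}_E(\cdot)_{X,Y}$ with $X,Y\subseteq\Gamma_j$ are read at any level $k\ge j$ at which the finitely many expressions in the given equality are evaluable; by Lemma 6.1 the choice of $k$ is irrelevant. "Maps $\Phi_X$ into $\Phi_Y$" means that the $(X,\Gamma_j\setminus Y)$-component vanishes.

**Proposition 10.1.** Assume $(\mathrm H_\kappa)$. Let $\alpha\in\mathcal R_\kappa$ have letters in a finitely generated $H\le G$ with $1\ne\bar H\le\Gamma_j$. Let $\gamma\in\Gamma_j$ and let $\chi:H\to\bar H\to\mathbb R$ be as in (O3) for $\bar H,\gamma$. Put $O=\gamma\bar H$ and $O_r=\{\gamma\bar h:h\in H,\ \chi(h)=r\}$ for $r\in\chi(H)$; thus elements of $O_r$ precede those of $O_{r'}$ if $r<r'$. Then: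

(1) $\mathrm{val}_E(\alpha)$ maps $\Phi_Y$ into $\Phi_Y$ for every $Y\subseteq\Gamma_j$ with $Y\bar H=Y$.

(2) $\mathrm{val}_E(\alpha_s)$ maps $\Phi_{O_r}$ into $\Phi_{O_{r+s}}$ for all $s\in L(\alpha)$ and all $r$.

(3) $\mathrm{val}_E(\alpha)_{O_r,O_t}$ equals $\mathrm{val}_E(\alpha_{t-r})_{O_r,O_t}$ if $t-r\in L(\alpha)$, and is $0$ otherwise.

*Proof.* Induction on the structure of $\alpha$.

**Step 1 (part (1)).** This says that $\alpha$ does not leave cosets of $\bar H$. It is clear for letters, sums and products. For inverses use Lemma 6.2 with the partition into $Y$ and its complement and the identity permutation. Part (1) thus holds for all members of $\mathcal R_\kappa$ with letters in $H$, in particular for the $\alpha_s$.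

**Step 2 (part (2)).** This says that a piece of degree $s$ shifts the index by $s$. For letters, $O_r\bar g=O_{r+\chi(g)}$; sums and products follow. For $\alpha=\beta^{-1}$, note that $\mathrm{val}_E(\beta_{s_0})$ is regular, hence invertible at large levels, by $(\mathrm H_\kappa)$, as $c(\beta_{s_0})\le c(\beta)<\kappa$ and $\mathrm{val}(\beta_{s_0})\ne0$. By induction it maps $\Phi_{O_r}$ into $\Phi_{O_{r+s_0}}$, and by (1) it maps $\Phi_{\Gamma_j\setminus O}$ into itself. Lemma 6.2, with the partition $\{O_r\}_r\cup\{\Gamma_j\setminus O\}$, shows that its inverse maps $\Phi_{O_t}$ into $\Phi_{O_{t-s_0}}$. A summand (4) of $(\beta^{-1})_t$ thus shifts the index by $-s_0+\sum(s_i-s_0)=t$.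

**Step 3 (part (3) for letters, sums and products).** Now we match blocks with pieces. Letters and sums are clear. For $\alpha=\beta\delta$ let $b=\mathrm{val}_E(\beta)$, $d=\mathrm{val}_E(\delta)$ at a level $k$. For $f\in\Phi_{O_r}(M)$, (1) and (3) for $\beta$ give $fb=\sum_{a\in L(\beta)}f\,b_{O_r,O_{r+a}}$. This family is summable, having disjoint supports inside $\mathrm{supp}(fb)$. By strong additivity
$$(bd)_{O_r,O_t}=\sum_{a\in L(\beta)}b_{O_r,O_{r+a}}\,d_{O_{r+a},O_t},$$
where by (3) for $\delta$ only the finitely many $a\in L(\beta)$ with $t-r-a\in L(\delta)$ contribute. Raise the level so that these finitely many $\beta_a$ and $\delta_{t-r-a}$ are evaluable. By (3) the factors are the blocks of $\mathrm{val}_E(\beta_a)$ and $\mathrm{val}_E(\delta_{t-r-a})$. By (2), $\mathrm{val}_E(\beta_a)$ maps $\Phi_{O_r}$ into $\Phi_{O_{r+a}}$, so the sum is $\sum_a(\mathrm{val}_E(\beta_a)\mathrm{val}_E(\delta_{t-r-a}))_{O_r,O_t}$, as claimed; it is empty if $t-r\notin L(\beta)+L(\delta)$.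

**Step 4 (part (3) for inverses: a geometric series).** Let $\alpha=\beta^{-1}$, $b=\mathrm{val}_E(\beta)$, $b_0=\mathrm{val}_E(\beta_{s_0})$. Work at a level $k\ge j$ where both are defined and invertible, and put $\rho=b-b_0$. We show first that $b^{-1}$ is given on $\Phi_{O_r}$ by the expected series.

If $s\in L(\beta)$ and $s<s_0$, then $\mathrm{val}(\beta_s)=0$ and $c(\beta_s)\le c(\beta)<\kappa$, so $\mathrm{val}_E(\beta_s)=0$ by $(\mathrm H_\kappa)$. Hence, by (1), (3) for $\beta$ and (2) for $\beta_{s_0}$: $\rho$ maps $\Phi_O$ into $\Phi_O$, and $\rho_{O_a,O_t}=0$ unless $t-a\in L(\beta)$ and $t-a>s_0$, in which case it is $\mathrm{val}_E(\beta_{t-a})_{O_a,O_t}$. For $f\in\Phi_{O_r}(M)$ put $g_n=fb_0^{-1}(-\rho b_0^{-1})^n\in\Phi_O(M)$.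

For $h\in\Phi_O(M)$ let $h_{[t]}$ be its component in $\Phi_{O_t}$, and call $t$ a level of $h$ if $h_{[t]}\ne0$. Elements of $p^{-1}(O_a)$ precede those of $p^{-1}(O_{a'})$ for $a<a'$, by (O2); so the set of levels of $h$ is well ordered. The family $(h_{[t]})_t$ is summable with sum $h$, so $(h\rho)_{[u]}=\sum_th_{[t]}\rho_{O_t,O_u}$ by strong additivity. As $b_0^{-1}$ maps $\Phi_{O_u}$ into $\Phi_{O_{u-s_0}}$, we get for $t'\in\chi(H)$
$$(h(-\rho b_0^{-1}))_{[t']}=-\sum_th_{[t]}\,\rho_{O_t,O_{t'+s_0}}\,b_0^{-1},\qquad\text{only }t\text{ with }t'-t\in\Sigma\text{ contributing.}\tag{5}$$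

Let $n\Sigma$ be the set of $n$-fold sums from $\Sigma$. By (5) and induction, the levels of $g_n$ lie in $r-s_0+n\Sigma$. By Neumann's lemma the union of these sets over $n$ is well ordered, and each level occurs for finitely many $n$. At each level, therefore, only finitely many well-ordered sets are put together, and the levels are well ordered and met in increasing order. So $\bigcup_n\mathrm{supp}\,g_n$ is well ordered and $(g_n)$ is summable. Let $g=\sum g_n$. Since $g_n\rho=-g_{n+1}b_0$, strong additivity gives
$$gb=gb_0+g\rho=\sum_{n\ge0}g_nb_0-\sum_{n\ge0}g_{n+1}b_0=g_0b_0=f,$$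
so $fb^{-1}=g$.

**Step 5 (part (3) for inverses: reading off a block).** It remains to identify $g_{[t]}$. Fix $t$. In (5), applied to $h=g_n$, the sum is finite, because the levels of $g_n$ and $\Sigma$ are well ordered. Iterating, $(g_n)_{[t]}$ is the finite sum, over all tuples $(s_1,\dots,s_n)$ with $s_i\in L(\beta)$, $s_i>s_0$, $\sum(s_i-s_0)=t-r+s_0$, of
$$(-1)^nf\,b_0^{-1}\,\rho_{O_{a_0},O_{a_0+s_1}}b_0^{-1}\,\rho_{O_{a_1},O_{a_1+s_2}}b_0^{-1}\cdots\rho_{O_{a_{n-1}},O_{a_{n-1}+s_n}}b_0^{-1},\qquad a_i=r-s_0+\sum_{l\le i}(s_l-s_0).$$
By Neumann's lemma only finitely many $n$ and tuples occur. Raise the level so that the finitely many $\beta_{s_i}$ involved are evaluable. Replace each $\rho_{O_{a_{i-1}},O_{a_{i-1}+s_i}}$ by $\mathrm{val}_E(\beta_{s_i})$, which by (2) maps $\Phi_{O_{a_{i-1}}}$ into $\Phi_{O_{a_{i-1}+s_i}}$. Comparing with (4) and summing over $n$, we get $(fb^{-1})_{[t]}=f\,\mathrm{val}_E((\beta^{-1})_{t-r})$ if $t-r\in L(\beta^{-1})$, and $0$ otherwise. $\square$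

## 11. The homomorphism $\theta:D\to E_\infty$

**Proposition 11.1.** Assume $(\mathrm H_\kappa)$. If $\delta\in\mathcal R_\kappa$ and $\mathrm{val}(\delta)=0$, then $\mathrm{val}_E(\delta)=0$.

*Proof.* Induction on $c(\delta)$. By Lemma 9.1(b) it suffices to show $e:=\mathrm{val}_E(\delta^*)=0$; note that $\mathrm{val}(\delta^*)=0$ and $\delta^*\in\mathcal R_\kappa$. Let $H=S(\delta)$. If $H=1$, all letters of $\delta^*$ are rational numbers, and $e$ is the image of $\mathrm{val}(\delta^*)=0\in\mathbb Q$.

Otherwise choose $j$ with $\bar H\ne1$ in $\Gamma_j$, which is possible as $\bigcap N_i=1$. Let $\gamma\in\Gamma_j$ and take $\chi$ from (O3), pulled back to $H$. Since $\chi\ne0$ on $H=S(\delta^*)$, Lemma 9.4(iii) shows that $\delta^*$ is not $\chi$-homogeneous; this is where the normal form is needed. So $c(\delta^*_s)<c(\delta^*)=c(\delta)$ for all $s\in L(\delta^*)$. As $\delta^*_s\in\mathcal R_\kappa$ and $\mathrm{val}(\delta^*_s)=\mathrm{val}(\delta^*)_s=0$, induction gives $\mathrm{val}_E(\delta^*_s)=0$. By Proposition 10.1(1),(3), $e$ kills $\Phi_{O_0}\supseteq\Phi_{\{\gamma\}}$.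 This holds for all $\gamma\in\Gamma_j$, so $e=0$ by strong additivity. $\square$

**Proposition 11.2.** Assume $(\mathrm H_\kappa)$. If $c(\alpha)=\kappa$ and $\mathrm{val}(\alpha)\ne0$, then $\mathrm{val}_E(\alpha)$ is $j$-regular for some $j$.

*Proof.* By Lemmas 9.1(b) and 7.3(d) it suffices to treat $e=\mathrm{val}_E(\alpha^*)$. Let $H=S(\alpha)=S(\alpha^*)$ and $x=\mathrm{val}(\alpha^*)\in D(H)\setminus0$. If $H=1$, then $e$ is a non-zero rational number, which is regular with $\lambda=\mathrm{id}$. Let $H\ne1$; then $\mathrm{Hom}(H,\mathbb R)\ne0$.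

**Step 1 (one level for all characters).** Here Lemma 8.1 enters. For $0\ne\chi\in\mathrm{Hom}(H,\mathbb R)$, $\alpha^*$ is not $\chi$-homogeneous by Lemma 9.4(iii), so $c(\alpha^*_s)<\kappa$ for all $s$. Let $s_0(\chi)=\min\{s\in L(\alpha^*):\mathrm{val}(\alpha^*_s)\ne0\}$ and $\alpha^\chi=\alpha^*_{s_0(\chi)}$. Then $\mathrm{val}(\alpha^\chi)=x^\chi$, and $\theta_\chi:=\mathrm{val}_E(\alpha^\chi)$ is regular by $(\mathrm H_\kappa)$. If $x^\chi=x^{\chi'}$, then Proposition 11.1, applied to $\alpha^\chi+[-1]\alpha^{\chi'}\in\mathcal R_\kappa$, gives $\theta_\chi=\theta_{\chi'}$. So by Lemma 8.1 the set $\{\theta_\chi:0\ne\chi\in\mathrm{Hom}(H,\mathbb R)\}$ is finite. Hence there is $j$ such that $\bar H\ne1$ in $\Gamma_j$, $\alpha^*$ is evaluable at $j$, and all $\theta_\chi$ are $j$-regular, with order automorphisms $\lambda_\chi$ of $\Gamma_j$. We claim that $e\in E_j$ is $j$-regular.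

**Step 2 (leading terms on a coset).** We show that on each suitable coset $e$ has the same leading terms as one $\theta_\chi$. Let $H'\ge H$ be finitely generated, $\gamma\in\Gamma_j$, let $\chi'$ be as in (O3) for $\bar H'$ and $\gamma$, pulled back to $H'$, and suppose $\chi:=\chi'|_H\ne0$. Apply Proposition 10.1 to $\alpha^*$ with $H',\chi'$ and $O'=\gamma\bar H'$. The set $L(\alpha^*)$ and the $\alpha^*_s$ depend only on the values of $\chi'$ on the letters, hence only on $\chi$. For $s\in L(\alpha^*)$ with $s<s_0=s_0(\chi)$ we have $\mathrm{val}(\alpha_s^*)=0$ and $c(\alpha^*_s)<\kappa$, so $\mathrm{val}_E(\alpha_s^*)=0$. Let $\gamma'\in O'_r$ and $w\in M_{\gamma'}$, with $M$ a right $\mathbb QN_j$-module. The statements of Proposition 10.1 about $e$ and $\theta_\chi$, which lie in $E_j$, hold at level $j$ by Lemma 6.1. So $we\in\Phi_{O'}$ has zero component in $O'_{r+s}$ for $s<s_0$ and component $w\theta_\chi$ in $O'_{r+s_0}$. Thus $we-w\theta_\chi$ is supported in $\bigcup_{s>s_0}O'_{r+s}$, while $w\theta_\chi\in\Phi_{O'_{r+s_0}}$ has leading term $q\,wg$ at $\lambda_\chi(\gamma')\in O'_{r+s_0}$.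 Hence
$$we\in q\,wg+\Phi_{>\lambda_\chi(\gamma')}(M),\tag{6}$$
with $q,g$ depending only on $\gamma'$ and $\theta_\chi$.

With $H'=H$ (then $\chi\ne0$ automatically) and $\gamma'=\gamma$, this gives for every $\gamma\in\Gamma_j$ a leading position $\lambda(\gamma)=v(we)$, $0\ne w\in(\mathbb QN_j)_\gamma$, with a leading term as in Definition 7.2. And by (6), $\lambda=\lambda_\chi$ on $O'$ for all data as above.

**Step 3 ($\lambda$ is bijective).** On $O=\gamma\bar H$, Step 2 with $H'=H$ gives $\lambda=\lambda_\chi$ for one $\chi$. By Proposition 10.1(1) for $\alpha^\chi$ and Lemma 6.2, $\theta_\chi^{\pm1}$ preserve $\Phi_O$; so $\lambda_\chi^{\pm1}(O)\subseteq O$. Hence $\lambda$ permutes each coset $\gamma\bar H$ bijectively, and these cosets partition $\Gamma_j$.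

**Step 4 ($\lambda$ is monotone).** Two positions in different cosets of $\bar H$ must be compared, which is why a larger group $H'$ was allowed. Let $\gamma<\delta=\gamma\bar u$ with $u\in G$, $H'=\langle H,u\rangle$, and let $\chi'$ be from (O3) for $\bar H',\gamma$. If $\chi'|_H\ne0$, then $\lambda=\lambda_{\chi'|_H}$ on $O'\ni\gamma,\delta$, so $\lambda(\gamma)<\lambda(\delta)$. If $\chi'|_H=0$, then $\chi'(u)\ne0$; as $\gamma\in O'_0$, $\delta\in O'_{\chi'(u)}$ and $\gamma<\delta$, we have $\chi'(u)>0$. By Step 3, $\lambda(\gamma)\in\gamma\bar H\subseteq O'_0$ and $\lambda(\delta)\in\delta\bar H\subseteq O'_{\chi'(u)}$, so $\lambda(\gamma)<\lambda(\delta)$. $\square$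

**Theorem 11.3.** There is a ring homomorphism $\theta:D\to E_\infty=\bigcup_jE_j$ extending $\mathbb QG\to E_\infty$. This holds for the chosen system of orders and also for the reversed system.

*Proof.* $(\mathrm H_0)$ is empty, and limit steps are trivial. If $(\mathrm H_\kappa)$ holds and $c(\alpha)=\kappa$, then $\alpha\in\mathcal R_\kappa$ is evaluable, and Propositions 11.1 and 11.2 give the rest of $(\mathrm H_{\kappa+1})$. So $(\mathrm H_\kappa)$ holds for all $\kappa\le\varepsilon_0$, and every expression is evaluable. If $\mathrm{val}(\alpha)=\mathrm{val}(\alpha')$, then $\alpha+[-1]\alpha'$ has value $0$, so $\mathrm{val}_E(\alpha)=\mathrm{val}_E(\alpha')$. Hence $\theta(\mathrm{val}(\alpha))=\mathrm{val}_E(\alpha)$ is well defined; it is additive and multiplicative by the definition of $\mathrm{val}_E$, and it sends $qg$ to $qg$. We used only (O1)–(O3), which also hold for the reversed system. $\square$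

## 12. Projectivity over $\mathbb QN_j$ and freeness of $N_j$

*Proof of Theorem B.* By Lemma 3.2, $G$ is countable and locally indicable.

**Step 1 (the matrix).** We produce $B$ and $X$. As $G$ is of type $\mathrm{FP}_{n-1}(\mathbb Q)$ with $\mathrm{cd}_{\mathbb Q}(G)\le n$, there is a resolution $0\to P_n\xrightarrow{\partial}P_{n-1}\to\cdots\to P_0\to\mathbb Q\to0$ with $P_0,\dots,P_{n-1}$ finitely generated free and $P_n$ projective. Since $b_n^{(2)}(G)=0$, Proposition 4.3 gives $B$ over $\mathbb QG$ and $X$ over $D$ with $BX=I_m$ and cokernel $C\cong P_{n-1}/\partial P_n\oplus P_n$.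

**Step 2 (both orders at one level).** We make $X$ act. Apply Theorem 11.3 to the chosen orders $<$ and to the reversed orders. The images $X^<,X^>$ of $X$ have finitely many entries, so there is $j$ such that they have entries in $E_j^<$ and $E_j^>$ respectively. There $BX^<=I_m$ and $BX^>=I_m$, since both homomorphisms extend the map from $\mathbb QG$.

**Step 3 (conclusion).** By Proposition 2.1 with $N=N_j$, $C$ is projective over $\mathbb QN_j$, and hence so is its summand $P_{n-1}/\partial P_n$. The $P_i$ are free over $\mathbb QN_j$. So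
$$0\to P_{n-1}/\partial P_n\to P_{n-2}\to\cdots\to P_0\to\mathbb Q\to0$$
is a $\mathbb QN_j$-projective resolution of length $n-1$, and $\mathrm{cd}_{\mathbb Q}(N_j)\le n-1$. The same bound holds for the subgroups $N_k\le N_j$, $k\ge j$. $\square$

*Proof of Theorem A.* A finitely generated group is of type $\mathrm{FP}_1(\mathbb Q)$, so Theorem B with $n=2$ gives $\mathrm{cd}_{\mathbb Q}(N_j)\le1$ for all large $j$. Concretely, $I_G$ is $\mathbb QN_j$-projective, and one uses $0\to I_G\to\mathbb QG\to\mathbb Q\to0$. By Dunwoody (*Accessibility and groups of cohomological dimension one*, Proc. LMS 38 (1979)), $N_j$ is the fundamental group of a graph of finite groups. It is torsion-free by Lemma 3.2, so the finite groups are trivial and $N_j$ is free. If all $G/N_i\in\mathcal C$, then $N_j$ is a free normal subgroup with $G/N_j\in\mathcal C$. $\square$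

The proof never forms products of quotients, so product-closedness of $\mathcal C$ plays no role. For any chain as in the definition of residually $\mathcal C$, the free normal subgroup can be taken to be $N_j$ for every sufficiently large $j$.

## 13. Amenable quotients, and two examples on the hypotheses

*Proof of Theorem C.* "If" is Theorem A. For the converse let $N\lhd G$ be free with $\Gamma=G/N\in\mathcal C$, which is amenable. By Lemma 3.2, $G$ is countable and locally indicable, so Section 4 applies.

**Step 1 (an Ore domain).** We realize $D$ as a localization of a ring over which $\mathrm{Tor}$ is easy to compute. By Lemma 4.1, $T=\sum_{g\in G}D(N)g\subseteq D$ is a crossed product $D(N)*\Gamma\cong D(N)\otimes_{\mathbb QN}\mathbb QG$, and it is a domain. It is left Ore. Indeed, let $0\ne a,b\in T$ have supports in a finite $S\subseteq\Gamma$. By Følner's condition choose a finite non-empty $F\subseteq\Gamma$ with $|FS|<2|F|$. The left $D(N)$-linear map $(u,w)\mapsto ua+wb$, for $u,w\in T$ supported on $F$, goes from a space of dimension $2|F|$ to the space of elements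 supported on $FS$, of dimension $|FS|$. So it has a non-zero kernel element, $ua=-wb$. If $u=0$, then $wb=0$ and $w=0$, which is excluded; so $u\ne0$ and $0\ne ua=-wb\in Ta\cap Tb$.

**Step 2 (vanishing of $\mathrm{Tor}_2$).** By Step 1 the left fractions of $T$ form a division subring of $D$ containing $\mathbb QG$, so $D=(T\setminus0)^{-1}T$, which is flat as a right $T$-module. Therefore
$$\mathrm{Tor}_2^{\mathbb QG}(D,\mathbb Q)=D\otimes_T\mathrm{Tor}_2^{\mathbb QG}(D(N)\otimes_{\mathbb QN}\mathbb QG,\mathbb Q)=D\otimes_T\mathrm{Tor}_2^{\mathbb QN}(D(N),\mathbb Q)=0.$$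
The second equality holds because $\mathbb QG$ is a free left $\mathbb QN$-module, and the last because $N$ is free. By (1), $b_2^{(2)}(G)=0$. $\square$

**Example 13.1.** Amenability cannot simply be dropped in the converse. Let $\mathcal C$ be the class of all locally indicable groups. Then $F_2\times F_2\in\mathcal C$ is free-by-$\mathcal C$ with $N=1$, and $\mathrm{cd}_{\mathbb Q}(F_2\times F_2)=2$, but $b_2^{(2)}(F_2\times F_2)=1$.

**Example 13.2.** Local indicability of the quotients cannot be dropped in Theorem A. The group $\mathbb Z^2$ is residually finite, say by the chain $2^i\mathbb Z^2$, with $\mathrm{cd}_{\mathbb Q}=2$ and $b_2^{(2)}=0$. But every subgroup of finite index is isomorphic to $\mathbb Z^2$, so $\mathbb Z^2$ is not free-by-finite.
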